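# Planar graphs whose configuration spaces outgrow circles, stars and thetas

## 1. A class in $H_3(B_5)$ that no circle, star or theta produces

**Theorem 1.** Let $\Gamma$ be the planar graph with vertices $a,b,c$, three edges $\alpha_1,\alpha_2,\alpha_3$ between $a$ and $b$, two edges $\beta_1,\beta_2$ between $b$ and $c$, and two edges $\gamma_1,\gamma_2$ between $a$ and $c$. Then $H_3(B_5(\Gamma))\neq 0$. However, $H_3(B_k(G))=0$ for all $k\le 5$ whenever $G$ is a disjoint union of cycle, star and theta graphs embedded in $\Gamma$. Hence the $\mathbb Z[E]$-module $H_3(B(\Gamma))$ is not generated by classes arising from such $G$.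

**Theorem 2.** For $N\ge 2$ let $\Gamma_N$ be the $N$-gon with vertices $v_1,\dots,v_N$, whose sides $1,\dots,N-2$ are replaced by $3$ parallel edges and whose sides $N-1,N$ are replaced by $2$ parallel edges; it is planar. For every $N\ge 2$, $H_N(B_{2N-1}(\Gamma_N))\ne 0$, but no nonzero element of this group lies in the $\mathbb Z[E]$-submodule generated by classes arising from disjoint unions of connected graphs each having at most $N-1$ essential vertices.

Here is what the words mean. A graph is a finite $1$-dimensional CW complex, with edge set $E$. The space $B_k(\Gamma)$ consists of the $k$-element subsets of $\Gamma$, and $B(\Gamma)=\bigsqcup_{k\ge0}B_k(\Gamma)$. Adding a new point in the interior of an edge $e$, and pushing the points already on $e$ aside, gives maps $H_*(B_k(\Gamma))\to H_*(B_{k+1}(\Gamma))$, one for each $e$. These make each $H_i(B(\Gamma))$ a module over the polynomial ring $\mathbb Z[E]$.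

A *cycle graph* is homeomorphic to a circle, a *star graph* is the cone on a finite set, and the *theta graph* $\Theta_n$ is the suspension of $n$ points: two vertices joined by $n$ arcs. Thus $\Theta_0$ is two points, $\Theta_1$ an interval, $\Theta_2$ a circle, and $\Theta_3$ looks like the letter $\theta$. If $G=G_1\sqcup\dots\sqcup G_r$ embeds in $\Gamma$, then $B(G)\cong\prod_jB(G_j)$, and the *classes arising from $G$* are the images of $H_*(B(G))$ in $H_*(B(\Gamma))$. A vertex is *essential* if its valence is at least $3$.

The question behind the theorems is the following statement: for any planar graph $\Gamma$ and $i>0$, the $\mathbb Z[E]$-module $H_i(B(\Gamma))$ is generated by classes arising from disjoint unions of cycle graphs, star graphs and theta graphs. It comes from Byung Hee An and Ben Knudsen, "On the second homology of planar graph braid groups" (arXiv:2008.10371, 2020). In degree $1$ it is true: for every graph, $H_1(B(\Gamma))$ is generated by loop classes and star classes (Ko–Park). In degree $2$ it is true for planar graphs: $H_2(B(\Gamma))$ is generated by toric classes, which arise from disjoint unions of two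 cycle or star graphs, and theta classes, which are images under embeddings $\Theta_4\to\Gamma$ of one class in $H_2(B_3(\Theta_4))$, namely the fundamental class of a surface of genus $3$ to which $B_3(\Theta_4)$ is homotopy equivalent. Planarity cannot be dropped in degree $2$.

Theorem 1 says that the statement is false in degree $3$. Theorem 2 says much more.

- The statement fails in every degree $i\ge3$: take $\Gamma_i$, and note that cycles, stars and thetas have at most $2\le i-1$ essential vertices. For $i=1,2$ it holds by the quoted results.
- No list of atomic graphs with a bounded number of essential vertices, in particular no finite list, suffices for all planar graphs in all degrees: if the bound is $m$, take $N\ge\max(m+1,2)$.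

Note that $\Gamma_2=\Theta_4$ and $\Gamma_3$ is the graph of Theorem 1.

The last sentence of Theorem 1 follows from the other two. The image of $H_3(B(G))$ is the direct sum over $k$ of the images of $H_3(B_k(G))$. So the part of the generated submodule lying in $H_3(B_5(\Gamma))$ is spanned by elements $p\cdot y$ with $p$ a monomial in the edges and $y\in H_3(B_k(\Gamma))$ in the image of some $H_3(B_k(G))$, where $k=5-\deg p\le5$. If all these groups vanish, that part is zero, while $H_3(B_5(\Gamma))\ne0$. The argument is a count of points, and so is that for Theorem 2. A star class needs two points, so a product of $N$ star classes needs $2N$. We shall find classes in $H_N$ that live on $2N-1$ points.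

Theorem 2 rests on a sharp criterion for top-degree homology to be generated by star classes (Theorem 7), proved in Sections 7–9. Theorem 1 needs only Sections 2–6.

## 2. A chain complex built from half-edges

A graph with no component homeomorphic to a point or a circle is given its CW structure without bivalent vertices. Write $R=\mathbb Z[E]$, let $R_d$ be its part of polynomial degree $d$, and let $V$ be the set of essential vertices. A half-edge at $v$ is an end of an edge attached at $v$, so a self-loop at $v$ gives two of them. Let $H(v)$ be the set of half-edges at $v$, and let $e(h)$ be the edge of $h$. For $v\in V$ put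
$$F_v=\Big\{\sum_{h\in H(v)}c_hh:\ \sum c_h=0\Big\}\subset\mathbb Z^{H(v)},\qquad x=x_v:F_v\to R_1=\mathbb Z^E,\quad h\mapsto e(h).$$
So $F_v$ has rank $|H(v)|-1\ge2$ and is spanned by differences $h-h'$. One may picture $h-h'$ as a point moving through $v$ from the edge of $h'$ to the edge of $h$; its boundary is $e(h)-e(h')$. Let $C_v$ be the complex $F_v\otimes R\xrightarrow{\partial_v}R$ in degrees $1,0$, where $\partial_v$ is the $R$-linear extension of $x_v$.

**Definition.** The *reduced Świątkowski complex* is $\widetilde S(\Gamma)=\bigotimes_{R,\,v\in V}C_v$. Its *weight* grading gives weight $1$ to elements of $F_v$ and to edges.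

**Fact 3.** For $\Gamma$ without isolated points and circle components, $H_*(B(\Gamma))\cong H_*(\widetilde S(\Gamma))$ as $R$-modules, and $H_i(B_k(\Gamma))$ corresponds to the weight $k$ part of $H_i$.

This is quoted from An–Drummond-Cole–Knudsen, *Subdivisional spaces and graph braid groups*, Doc. Math. 24 (2019); see also *Edge stabilization in the homology of graph braid groups*, Geom. Topol. 24 (2020). Vertices of valence $1$ contribute nothing.

Let $N=|V|$. The complex vanishes above degree $N$, so $H_i(B(\Gamma))=0$ for $i>N$. In degree $N$ there is the single module $(\bigotimes_vF_v)\otimes R$. The component $\pm\partial_v$ of its differential lands in $(\bigotimes_{w\ne v}F_w)\otimes R$, and these targets are different summands for different $v$. Hence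
$$H_N(B(\Gamma))=X_V:=\bigcap_{v\in V}\ker\Big(\partial_v\ \text{on}\ \big(\textstyle\bigotimes_vF_v\big)\otimes R\Big).\tag{1}$$
In top degree there are no boundaries to divide by: a nonzero cycle is a nonzero homology class.

## 3. Stars, $\Theta_3$ and $\Theta_4$ by hand

**Lemma 4.** Let $G$ be a star with at least $3$ legs. The homology of each $B_k(G)$ is free and lies in degrees $\le1$, and $H_1(B_k(G))=0$ for $k\le1$.

**Proof.** There is one essential vertex $v$, so degrees are $\le1$. $H_0$ is the quotient of $R$ by the ideal generated by all $e-e'$, which is $\mathbb Z[e]$, so $H_0(B_k(G))=\mathbb Z$. $H_1$ is a kernel in a free abelian group, hence free. In weight $0$ there are no $1$-chains. In weight $1$ the $1$-chains are $F_v$, and $x:F_v\to R_1$ is injective because different half-edges at $v$ lie on different edges. $\square$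

For three legs $e_0,e_1,e_2$, let $x_i=e_i-e_0$ and let $h_i\in F_v$ be the difference of half-edges with $x(h_i)=x_i$, $i=1,2$. A $1$-chain of weight $2$ is $c_1h_1+c_2h_2$ with linear forms $c_i$. It is a cycle iff $c_1x_1+c_2x_2=0$, that is, iff $(c_1,c_2)=\lambda(x_2,-x_1)$ with $\lambda\in\mathbb Z$. So $H_1(B_2)\cong\mathbb Z$, generated by $h_1x_2-h_2x_1$.

**Definition.** A *star element* at $v$ is $u\,x(w)-w\,x(u)\in\ker\partial_v$ with $u,w\in F_v$. It has weight $2$.

For contrast, if $v$ carries a self-loop with half-edges $h,h'$, then $x(h-h')=0$, and $h-h'$ is a cycle of weight $1$.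

**Lemma 5.** $H_2(B_k(\Theta_3))=0$ for $k\le3$.

**Proof.** Let $e_0,e_1,e_2$ be the edges and $x_i=e_i-e_0$, and let $h_1,h_2$ and $h_1',h_2'$ be the corresponding bases of $F$ at the two vertices, so $x(h_i)=x(h_i')=x_i$. By (1), a class in $H_2$ is a $2$-chain $\sum c_{ij}\,h_i\otimes h_j'$ with $\sum_ic_{ij}x_i=0$ for all $j$ and $\sum_jc_{ij}x_j=0$ for all $i$. For $k<2$ there are no $2$-chains. For $k=2$ the $c_{ij}$ are integers, and the first condition gives $c=0$. For $k=3$ they are linear forms, and the first condition gives $(c_{1j},c_{2j})=\lambda_j(x_2,-x_1)$ with $\lambda_j\in\mathbb Z$. The second condition with $i=1$ then reads $x_2(\lambda_1x_1+\lambda_2x_2)=0$, so $\lambda_1=\lambda_2=0$. $\square$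

**Example 6.** With one more arc there is a class on three points. For $\Theta_4$ use $x_i,h_i,h_i'$ with $i=1,2,3$, and write $x=(x_1,x_2,x_3)$. Consider a $2$-chain of weight $3$ with columns $c_j=(c_{1j},c_{2j},c_{3j})$ of linear forms in the variables $e_0,x_1,x_2,x_3$. The first condition is $x\cdot c_j=0$. It forbids $e_0$ in $c_j$, and writing $c_{ij}=\sum_la_{il}x_l$ (for fixed $j$) it says that the integer matrix $(a_{il})$ is skew with zero diagonal. So $c_j=x\times\lambda_j$ (cross product) with $\lambda_j\in\mathbb Z^3$. The second condition is $\sum_jx_jc_j=0$, that is, $x\times y=0$ for $y=\sum_jx_j\lambda_j$. From $x_1y_2=x_2y_1$ and its analogues we get $y=\mu x$ with $\mu\in\mathbb Z$, so $\lambda_j$ is $\mu$ times the $j$th standard basis vector. Hence $H_2(B_3(\Theta_4))\cong\mathbb Z$, as it must be for a surface of genus $3$, with generator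
$$x_1(h_3\otimes h_2'-h_2\otimes h_3')+x_2(h_1\otimes h_3'-h_3\otimes h_1')+x_3(h_2\otimes h_1'-h_1\otimes h_2').\tag{2}$$
Being a generator, it is $\pm$ the theta class.

## 4. Cellular cycles and the theta class as a determinant

We rewrite (2) in a form that does not refer to a basis at each vertex. Suppose every edge of a graph $\Delta$ has both ends in $V$, and orient the edges. For a cellular $1$-cycle $k\in H_1(\Delta)$ with coefficients $k(e)$, and for $v\in V$, let $\pi_v(k)\in F_v$ have coefficient $+k(e)$ at the tail half-edge of $e$ and $-k(e)$ at the head half-edge, for those half-edges that lie at $v$. The coefficients at $v$ sum to $0$ because $k$ is a cycle. Put $A_v(k)=x(\pi_v(k))\in R_1$. In the sum over all $v$, each edge $e$ receives $k(e)-k(e)=0$, so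
$$\sum_{v\in V}A_v(k)=0.\tag{3}$$
The same construction applies when $\Delta$ is a subgraph of $\Gamma$; then $\pi_v(k)$ is supported on the half-edges of $\Delta$ at $v$, and the sum in (3) runs over the vertices of $\Delta$.

For $\Theta_4$ with vertices $a,b$ and edges oriented from $a$ to $b$, take the basis $k_i=e_i-e_0$. Then $\pi_a(k_i)=h_i$, $\pi_b(k_i)=-h_i'$, $A_a(k_i)=x_i$ and $A_b(k_i)=-x_i$. So (2) is exactly
$$T=\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\ \pi_a(k_{\sigma1})\otimes\pi_b(k_{\sigma2})\cdot A_a(k_{\sigma3}).$$
In this form the cycle condition needs no computation. In $\partial_aT$ the summand contains $A_a(k_{\sigma1})A_a(k_{\sigma3})$, which is unchanged when $\sigma1$ and $\sigma3$ are exchanged, while the sign changes; the terms cancel in pairs. In $\partial_bT$ the factor $A_b(k_{\sigma2})$ equals $-A_a(k_{\sigma2})$ by (3), and the same cancellation occurs between $\sigma2$ and $\sigma3$. The factor $A_a(k_{\sigma3})$ is a *partner* for both vertices at once.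

## 5. The triangle: one partner fails, two partners suffice

Take $\Gamma$ as in Theorem 1. It has $b_1(\Gamma)=7-3+1=5$. Orient $\alpha_i$ from $a$ to $b$, $\beta_j$ from $b$ to $c$, and $\gamma_j$ from $a$ to $c$. Then
$$A_a(k)=\sum k(\alpha_i)\alpha_i+\sum k(\gamma_j)\gamma_j,\qquad A_b(k)=-\sum k(\alpha_i)\alpha_i+\sum k(\beta_j)\beta_j,\qquad A_c(k)=-\sum k(\beta_j)\beta_j-\sum k(\gamma_j)\gamma_j.$$
The spanning tree $\{\alpha_3,\gamma_2\}$ has the fundamental cycles
$$k_1=\alpha_1-\alpha_3,\quad k_2=\gamma_1-\gamma_2,\quad k_3=\alpha_2-\alpha_3,\quad k_4=\beta_1+\alpha_3-\gamma_2,\quad k_5=\beta_2+\alpha_3-\gamma_2,\tag{4}$$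
a basis of $H_1(\Gamma)$ for which $\big(k_i(\varepsilon)\big)$, with $\varepsilon$ running through $\alpha_1,\gamma_1,\alpha_2,\beta_1,\beta_2$ in this order, is the identity matrix.

The first thing to try is to copy the theta class with a single partner:
$$T_0=\sum_{\sigma\in S_4}\operatorname{sgn}(\sigma)\ \pi_a(l_{\sigma1})\otimes\pi_b(l_{\sigma3})\otimes\pi_c(l_{\sigma4})\cdot A_a(l_{\sigma2})$$
for four cycles $l_1,\dots,l_4$. Then $\partial_aT_0=0$ as before. But $\partial_bT_0$ contains $A_b(l_{\sigma3})A_a(l_{\sigma2})$, and now (3) only gives $A_b=-A_a-A_c$: the part with $A_c$ has no partner. This failure is real. Take $(l_1,l_2,l_3,l_4)=(k_1,k_2,k_4,k_5)$ and look in $\partial_bT_0$ at the coefficient of $(\text{half-edge of }\alpha_1\text{ at }a)\otimes(\text{half-edge of }\beta_2\text{ at }c)\cdot\gamma_1\beta_1$. Only $A_a$ can contribute $\gamma_1$ and only $A_b$ can contribute $\beta_1$, so up to sign the coefficient is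
$$\sum_{\sigma}\operatorname{sgn}(\sigma)\,l_{\sigma1}(\alpha_1)\,l_{\sigma2}(\gamma_1)\,l_{\sigma3}(\beta_1)\,l_{\sigma4}(\beta_2)=\det\big(l_i(\varepsilon)\big)_{\varepsilon\in\{\alpha_1,\gamma_1,\beta_1,\beta_2\}}=1 .$$

The idea is to give *every vertex but one* its own partner. The last vertex then needs none, because (3) expresses its $A$ through the others. With three vertices this uses $3+2=5$ cycles, exactly the number that $\Gamma$ has. Let
$$T=\sum_{\sigma\in S_5}\operatorname{sgn}(\sigma)\ \pi_a(k_{\sigma1})\otimes\pi_b(k_{\sigma3})\otimes\pi_c(k_{\sigma5})\cdot A_a(k_{\sigma2})\,A_b(k_{\sigma4})\ \in F_a\otimes F_b\otimes F_c\otimes R_2 .$$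

**Step 1: $T$ is a cycle.** This is to place $T$ in $X_V$. In $\partial_aT$ the summand contains $A_a(k_{\sigma1})A_a(k_{\sigma2})$, and apart from $\operatorname{sgn}(\sigma)$ it is symmetric under exchanging $\sigma1$ and $\sigma2$; so $\partial_aT=0$. Likewise $\partial_bT=0$, by exchanging $\sigma3$ and $\sigma4$. In $\partial_cT$ there appears $A_c(k_{\sigma5})=-A_a(k_{\sigma5})-A_b(k_{\sigma5})$. The first part gives a summand containing $A_a(k_{\sigma5})A_a(k_{\sigma2})$, symmetric in $\sigma5,\sigma2$. The second gives one containing $A_b(k_{\sigma5})A_b(k_{\sigma4})$, symmetric in $\sigma5,\sigma4$. Both sums vanish, so $\partial_cT=0$.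

**Step 2: $T\ne0$.** This is to exhibit one nonzero coefficient, namely that of
$$(\text{half-edge of }\alpha_1\text{ at }a)\otimes(\text{half-edge of }\alpha_2\text{ at }b)\otimes(\text{half-edge of }\beta_2\text{ at }c)\cdot\gamma_1\beta_1 .$$
Only $\alpha$'s and $\gamma$'s occur in $A_a$, and only $\alpha$'s and $\beta$'s in $A_b$. So $\gamma_1\beta_1$ arises only by taking $\gamma_1$ from $A_a$ and $\beta_1$ from $A_b$, each with sign $+$. The half-edges of $\alpha_2$ at $b$ and of $\beta_2$ at $c$ are heads and contribute two minus signs, which cancel. The coefficient is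
$$\sum_\sigma\operatorname{sgn}(\sigma)\,k_{\sigma1}(\alpha_1)\,k_{\sigma2}(\gamma_1)\,k_{\sigma3}(\alpha_2)\,k_{\sigma4}(\beta_1)\,k_{\sigma5}(\beta_2)=\det\big(k_i(\varepsilon)\big)_{\varepsilon\in\{\alpha_1,\gamma_1,\alpha_2,\beta_1,\beta_2\}}=1$$
for the basis (4), and $\pm1$ for any other basis.

The weight of $T$ is $3+2=5$, so by (1) it is a nonzero class in $H_3(B_5(\Gamma))$.

For later use, note how the seven edges were used: $\{\gamma_1,\beta_1\}$ is a spanning tree, $\{\alpha_3,\gamma_2\}$ is another, and the remaining edges $\alpha_1,\alpha_2,\beta_2$ are matched with the vertices $a,b,c$, each edge incident to its vertex.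

## 6. Five points are too few for circles, stars and thetas

We finish Theorem 1: let $G\subset\Gamma$ be an embedded disjoint union of cycle, star and theta graphs, and let $k\le5$. We show $H_3(B_k(G))=0$. An essential vertex of $G$ is one of $a,b,c$, since every other point of $\Gamma$ has a neighbourhood that is an open interval.

**Step 1: list the pieces.** This is to know, for each type, its homology and how many of $a,b,c$ it occupies. Each component of $G$ (or pair of points, for $\Theta_0$) is of one of four types.

- *Trivial*: a point, an interval, or two points. Every component of $B_k$ is contractible, so $H_i=0$ for $i>0$ and $H_0$ is free.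
- *Circle*: $B_0$ is a point and $B_k(S^1)\simeq S^1$ for $k\ge1$, so the homology is free and lies in degrees $\le1$. An embedded circle meets each open edge in a subset that is both open and closed in it, and it does meet some open edge; so it contains a whole edge. Every edge of $\Gamma$ has distinct ends, so the circle contains at least *two* of $a,b,c$.
- *Star with at least $3$ legs*: its centre is one of $a,b,c$. By Lemma 4 the homology is free and in degrees $\le1$, and $H_1(B_k)=0$ for $k\le1$.
- *$\Theta_n$ with $n\ge3$*: its two essential vertices are among $a,b,c$. By Fact 3 the homology lies in degrees $\le2$.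

**Step 2: compare vertices with degrees.** This leaves only two cases. Let $p,s,t$ be the numbers of circles, stars with at least $3$ legs, and thetas with $n\ge3$. The pieces are disjoint, so
$$2p+s+2t\le3 .$$
In particular $t\le1$, so at most one factor of $B(G)\cong\prod_jB(G_j)$ has homology that is not known to be free, and the Künneth formula has no Tor terms. If $H_3(B(G))\ne0$, the maximal degrees must add up to at least $3$, so $p+s+2t\ge3$. Subtracting, $p=0$ and $s+2t=3$; hence $(s,t)=(3,0)$ or $(1,1)$.

**Step 3: three stars.** $H_3(B_k(G))$ is a sum of groups $\bigotimes_{j=1}^3H_1(B_{k_j}(\mathrm{star}_j))\otimes H_0(\dots)$ with $\sum k_j\le k\le5$. Some $k_j\le1$, and then $H_1(B_{k_j})=0$. So the group vanishes.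

**Step 4: one star and one theta.** The star's centre is one of $a,b,c$, and the theta contains only the other two. An open arc of the theta avoids $a,b,c$, so it lies in a single open edge of $\Gamma$; since it runs between two vertices, it is all of that edge. Hence the arcs of $\Theta_n$ are edges of $\Gamma$ joining the same two vertices. There are at most three such edges, so $n=3$. Now $H_3(B_k(G))$ is a sum of groups $H_2(B_{k_1}(\Theta_3))\otimes H_1(B_{k_2}(\mathrm{star}))\otimes H_0(\dots)$ with $k_1+k_2\le5$. The second factor vanishes unless $k_2\ge2$, and then $k_1\le3$ and the first factor vanishes by Lemma 5. This proves Theorem 1. $\blacksquare$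

## 7. When star products generate the top degree

For larger graphs, checking subgraphs one at a time is hopeless; we need to know in general which graphs have no top-degree class below weight $2N$. For $C\subset V$ let $\Gamma[C]$ be the union of $C$ with all edges having both ends in $C$, and let $g_C=b_1(\Gamma[C])$, with $g_\emptyset=0$.

**Theorem 7.** Let $\Gamma$ be any graph (planar or not, connected or not) without isolated points or circle components, and let $N=|V|$. The following are equivalent.

1. $H_N(B(\Gamma))=X_V$ is generated over $\mathbb Z[E]$ by products $\bigotimes_{v\in V}s_v$ of star elements.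
2. $g_C\le2|C|-2$ for every nonempty $C\subset V$.
3. $H_N(B_k(\Gamma))=0$ for all $k\le2N-1$.

We call these conditions 7.1, 7.2 and 7.3. By naturality of $\widetilde S$ for inclusions of disjoint star neighbourhoods (the works cited for Fact 3), the products in 7.1 are classes arising from disjoint unions of star graphs; this is not used in the proofs.

Two checks. For $N=1$, condition 7.2 says that the vertex carries no self-loop. With a self-loop, $h-h'$ from Section 3 has weight $1=2N-1$. For $\Theta_n$ with $n\ge3$ we have $N=2$, $g_{\{v\}}=0$ and $g_V=n-1$, so 7.2 holds iff $n\le3$, in agreement with Lemma 5 and Example 6.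

**Corollary 8.** If $\Gamma$ is planar and, in its structure without bivalent vertices, has no self-loops and no multiple edges between essential vertices, then $H_N(B(\Gamma))$, with $N$ the number of essential vertices, is generated by products of star elements.

**Proof.** A component of $\Gamma[C]$ with $s\ge3$ vertices is a simple planar graph, so it has at most $3s-6$ edges and $b_1\le3s-6-s+1=2s-5$. A component with $s\le2$ has $b_1=0\le2s-2$. Summing over components, $g_C\le2|C|-2$ for $C\ne\emptyset$. Apply 7.2 $\Rightarrow$ 7.1. $\square$

The implication 7.1 $\Rightarrow$ 7.3 is immediate: products of $N$ star elements have weight $2N$, and $R$ has no negative weights. The next section proves 7.3 $\Rightarrow$ 7.2, and Section 9 proves 7.2 $\Rightarrow$ 7.1.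

## 8. Two spanning trees and a matching: a class on $2n-1$ points

For $C\subset V$ let
$$X_C=\bigcap_{v\in C}\ker\partial_v\subset\Big(\bigotimes_{v\in C}F_v\Big)\otimes R .$$

**Proposition 9.** Let $C\subset V$ have $n\ge1$ elements, with $g_C\ge2n-1$ and $g_D\le2|D|-2$ for all nonempty $D\subsetneq C$. Then $X_C$ contains a nonzero element $T$ of weight $2n-1$.

**Proof, Step 1: trim the graph.** We want exactly $2n-1$ independent cycles. $\Gamma[C]$ is connected: otherwise $C=D_1\sqcup D_2$ with both parts nonempty and no edge between them, and $g_C=g_{D_1}+g_{D_2}\le2n-4$. If $n\ge2$, there are no self-loops at vertices of $C$, since $g_{\{v\}}\le0$. As long as $b_1>0$ there is an edge that is not a bridge; deleting it keeps the graph connected and lowers $b_1$ by one. So there is a connected subgraph $\Gamma'\subset\Gamma[C]$ with vertex set $C$ and $b_1(\Gamma')=2n-1$. Its edge set $E'$ has $|E'|=n-1+(2n-1)=3n-2$ elements.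

**Step 2: decompose the edges.** This step reproduces in general the pattern noted at the end of Section 5. We claim that $E'=S\sqcup S'\sqcup F$, where $S,S'$ are spanning trees of $\Gamma'$ and there is a bijection $\tau:C\to F$ with $\tau(v)$ incident to $v$.

We use the matroid union theorem (Edmonds, Nash-Williams): if matroids on $E'$ have rank functions $r_1,\dots,r_m$, then $E'$ is a union of sets $I_1,\dots,I_m$ with $I_j$ independent in the $j$th matroid iff $|X|\le\sum_jr_j(X)$ for all $X\subset E'$. Take the graphic matroid of $\Gamma'$ twice, with rank $r_G$, and once the transversal matroid given by the sets of edges incident to $v$, $v\in C$, with rank $r_B$: a set of edges is independent in it if its edges can be assigned to distinct vertices, each edge to one of its ends. We must check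
$$|X|\le2r_G(X)+r_B(X)\qquad\text{for all }X\subset E'.$$
Both sides are additive over connected components of $X$, so let $X$ be connected and nonempty with vertex set $D$. Then $r_G(X)=|D|-1$. Orienting a spanning tree of $X$ away from a root and assigning each tree edge to its head shows $r_B(X)\ge|D|-1$. If $X$ contains a cycle, some edge of $X$ lies outside the tree; choosing the root at an end of that edge and assigning the edge to the root gives $r_B(X)=|D|$.

If $X$ is a tree, then $|X|=|D|-1$ and the inequality is clear. Otherwise we need $|X|\le3|D|-2$. If $D\ne C$, then $|X|=|D|-1+b_1(X)\le|D|-1+g_D\le3|D|-3$. If $D=C$, then $|X|\le|E'|=3n-2$.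

So $E'$ is a union of two forests $S,S'$ and a set $F$ that can be matched into $C$. Shrinking these sets, we may take them disjoint. Now $|S|,|S'|\le n-1$ and $|F|\le n$, and the total is $3n-2$, so all three are equalities. Thus $S$ and $S'$ are spanning trees, and the matching is a bijection.

**Step 3: write down $T$.** Label $C=\{1,\dots,n\}$ and let $k_1,\dots,k_{2n-1}$ be a basis of $H_1(\Gamma')$. Give a partner to every vertex but the last:
$$T=\sum_{\sigma\in S_{2n-1}}\operatorname{sgn}(\sigma)\ \bigotimes_{j=1}^n\pi_j(k_{\sigma(j)})\cdot\prod_{j=1}^{n-1}A_j(k_{\sigma(n+j)})\ \in\Big(\bigotimes_{j=1}^nF_j\Big)\otimes R_{n-1}.$$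
Its weight is $n+(n-1)=2n-1$.

**Step 4: $T\in X_C$.** For $j<n$, the summand of $\partial_jT$ contains $A_j(k_{\sigma(j)})A_j(k_{\sigma(n+j)})$ and, apart from the sign, is symmetric under exchange of $\sigma(j)$ and $\sigma(n+j)$. So $\partial_jT=0$. In $\partial_nT$ replace $A_n(k_{\sigma(n)})$ by $-\sum_{j<n}A_j(k_{\sigma(n)})$, using (3). The $j$th part is symmetric under exchange of $\sigma(n)$ and $\sigma(n+j)$. So $\partial_nT=0$.

**Step 5: $T\ne0$.** We compute one coefficient as a product of two determinants. If $n=1$, then $T=\pi_1(k_1)$ with $k_1$ plus or minus the class of a self-loop, and $T\neq0$ because it has coefficients $\pm1$. Let $n\ge2$, so that there are no self-loops at $C$. Let $h_j$ be the half-edge of $\tau(j)$ at $j$. Let $\iota_{j,e}$ be $+1$ if $j$ is the tail of $e$, $-1$ if it is the head, and $0$ otherwise, so that $A_j(k)=\sum_e\iota_{j,e}\,k(e)\,e$. Consider the coefficient in $T$ of $h_1\otimes\dots\otimes h_n\cdot\prod_{e\in S}e$. The coefficient of $h_j$ in $\pi_j(k)$ is $\pm k(\tau(j))$, with a sign depending only on $j$. The monomial $\prod_{e\in S}e$ is a product of $n-1$ different edges, so it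 arises from the $n-1$ linear forms by choosing a bijection $\beta:\{1,\dots,n-1\}\to S$ and taking $\beta(j)$ from the $j$th form. Summing over $\sigma$ first, the coefficient is
$$\pm\sum_\beta\ \prod_{j<n}\iota_{j,\beta(j)}\ \det\big(k_i(\tau(1)),\dots,k_i(\tau(n)),k_i(\beta(1)),\dots,k_i(\beta(n-1))\big)_{i}.$$
Fix an order on $S$. Reordering the last $n-1$ columns to that order replaces the determinant by the sign of the permutation $\beta$ times a determinant that no longer depends on $\beta$. The sum becomes
$$\pm\det(\iota_{j,e})_{j<n,\ e\in S}\cdot\det\big(k_i(e)\big)_{i,\ e\in F\cup S}.$$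
The first factor is $\pm1$, being the reduced incidence matrix of the spanning tree $S$. The complement of $F\cup S$ in $E'$ is the spanning tree $S'$. For the basis of fundamental cycles of $S'$ the second matrix is the identity up to order, so the second factor is $\pm1$ for every basis. Hence $T\ne0$. $\square$

**Proof of 7.3 $\Rightarrow$ 7.2.** Suppose 7.2 fails, and let $C$ be a nonempty set of minimal size $n$ with $g_C\ge2n-1$. By minimality Proposition 9 applies and gives $0\neq T\in X_C$. To fill the other vertices cheaply, let $v\in V\setminus C$ and take linearly independent $u,w\in F_v$. If $x(u)=0$, put $s_v=u$, of weight $1$. Otherwise put $s_v=u\,x(w)-w\,x(u)$, of weight $2$, which is nonzero because $x(u)\ne0$ and $u,w$ are independent. In both cases $0\ne s_v\in\ker\partial_v$. Then $T\otimes\bigotimes_{v\notin C}s_v$ lies in $X_V$, and it is nonzero, being a tensor product of nonzero elements of free modules over a domain. Its weight is at most $2n-1+2(N-n)=2N-1$, so 7.3 fails. $\square$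

## 9. Depth modulo the cycles, and the proof of 7.2 $\Rightarrow$ 7.1

For $C\subset V$ put $F_C=\bigoplus_{v\in C}F_v$, $S_C=\operatorname{Sym}_{\mathbb Z}(F_C)$, $x_C=\sum x_v:F_C\to\mathbb Z^E$ and $K_C=\ker x_C$. The map $x_C$ induces a ring homomorphism $S_C\to R$. Let
$$Z_v=\ker(F_v\otimes\operatorname{Sym}F_v\to\operatorname{Sym}F_v),\qquad M_C=\bigotimes_{\mathbb Z,\,v\in C}Z_v .$$
All the groups involved are free abelian, so $M_C$ is an $S_C$-submodule of $(\bigotimes_CF_v)\otimes S_C$. There is a natural map
$$\varphi_C:M_C\otimes_{S_C}R\to X_C .$$
For $C=\emptyset$ it is the identity of $R$. By exactness of the Koszul complex of $F_v$, the module $Z_v$ is generated by the elements $u\otimes w-w\otimes u$, which go to star elements. Hence the image of $\varphi_V$ is the submodule generated by products of star elements, and 7.1 says that $\varphi_V$ is surjective.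

The naive argument is this. Over $S_C$ every vertex has its own variables, and there the intersection of the kernels of the $\partial_v$ is the tensor product $M_C$ of the kernels; now extend scalars to $R$. Extending scalars commutes with kernels if $R$ is flat over $S_C$. By Lemma 10 below, this is so if $K_C=0$, that is, if $\Gamma[C]$ is a forest. It breaks when $K_C\ne0$: then $S_C\to R$ kills the elements of $K_C$. The remedy is to measure how deep $M_C$ is along $K_C$, so that dividing by $K_C$ leaves depth at least $2$ where it is needed.

**Lemma 10.** Let $B\subset C\subset V$.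

1. $K_C\cong H_1(\Gamma[C])$, so $K_C$ has rank $g_C$; and $K_B=K_C\cap F_B$.
2. $\mathbb Z^E/x_C(F_C)$ is free, and $R$ is a polynomial ring over $S_C/K_CS_C$.
3. $(K_C+F_B)S_C$ is a prime ideal of height $g_C-g_B+\sum_{v\in B}\ell_v$, where $\ell_v=\operatorname{rk}F_v\ge2$.

**Proof.** For item 1, an element of $K_C$ is a weighting of the half-edges at $C$ with sum $0$ at each $v\in C$, such that for each edge the weights of its half-edges at $C$ sum to $0$. An edge with exactly one half-edge at $C$ gets weight $0$ there; an edge with two gets opposite weights. This is the same as a cellular $1$-cycle of $\Gamma[C]$, the inverse map being $k\mapsto(\pi_v(k))_{v\in C}$. The last claim holds because $x_B$ is the restriction of $x_C$.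

For item 2, $x_C(F_C)$ is spanned by the differences $e-e'$ of edges sharing a vertex of $C$. So the quotient is the free abelian group on the equivalence classes of edges for the relation generated by "sharing a vertex of $C$". Hence $x_C(F_C)\cong F_C/K_C$ is a direct summand of $\mathbb Z^E$, and $R=\operatorname{Sym}(\mathbb Z^E)$ is a polynomial ring over $\operatorname{Sym}(F_C/K_C)=S_C/K_CS_C$.

For item 3, $F_C/(K_C+F_B)\cong x_C(F_C)/x_B(F_B)\subset\mathbb Z^E/x_B(F_B)$ is torsion-free by item 2, hence free. So $K_C+F_B$ is a direct summand of $F_C$, and $(K_C+F_B)S_C$ is generated by part of a set of variables of the polynomial ring $S_C$ over $\mathbb Z$. It is therefore prime, of height $\operatorname{rk}(K_C+F_B)=\operatorname{rk}K_C+\operatorname{rk}F_B-\operatorname{rk}(K_C\cap F_B)$, which is the stated number by item 1. $\square$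

We recall the textbook facts about depth that are needed. Rings are Noetherian and modules finitely generated. For an ideal $I$ with $IM\ne M$, $\operatorname{grade}(I,M)$ is the length of a longest $M$-regular sequence in $I$; over a local ring, $\operatorname{depth}M$ is the grade of the maximal ideal.

- (D1) $\operatorname{grade}(I,M)=\inf\{\operatorname{depth}M_P:P\supset I\text{ prime}\}$ (Bruns–Herzog, *Cohen–Macaulay Rings*, 1.2.10).
- (D2) Auslander–Buchsbaum: over a local ring $A$, if $M\ne0$ and $\operatorname{pd}M<\infty$, then $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}A$.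
- (D3) Over a local ring, if $M\neq 0$ and $I$ is a proper ideal generated by $g$ elements with $\operatorname{grade}(I,M)\ge g$, then these elements form an $M$-regular sequence, and $\operatorname{depth}M/IM=\operatorname{depth}M-g$.
- (D4) If $A\to A'$ is a flat local homomorphism and $M$ is an $A$-module, then $\operatorname{depth}_{A'}(M\otimes_AA')\ge\operatorname{depth}_AM$ (Bruns–Herzog 1.2.16).

**Proposition 11.** If $g_D\le2|D|-2$ for all nonempty $D\subset C$, then $\varphi_C$ is an isomorphism.

For $C=V$ this gives 7.2 $\Rightarrow$ 7.1 and completes the proof of Theorem 7. The proof is by induction on $|C|$, the case $C=\emptyset$ being clear. Let $C\ne\emptyset$, and write $S=S_C$, $K=K_C$, $M=M_C$.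

**Step 1: the depth of $M$ along $K$.** The purpose is a lower bound for $\operatorname{depth}M_P$ when $P\supset K$ is a prime of $S$. Let $B=\{v\in C:F_v\subset P\}$. The Koszul complex shows that $Z_v$ has the free resolution
$$0\to\Lambda^{\ell_v}F_v\otimes\operatorname{Sym}F_v\to\dots\to\Lambda^2F_v\otimes\operatorname{Sym}F_v\to Z_v\to0$$
of length $\ell_v-2$ over $\operatorname{Sym}F_v$. Everything here is free over $\mathbb Z$, so by Künneth the tensor product over $\mathbb Z$ of these resolutions for $v\in B$ resolves $M_B$ over $S_B$, with length $\sum_{v\in B}(\ell_v-2)$. Base change along the flat maps $S_B\to S\to S_P$ keeps it a resolution. For $v\notin B$, some element of $F_v$ is a unit in $S_P$. So $F_v\otimes S_P\to S_P$ is a split surjection, and $Z_v\otimes_{\operatorname{Sym}F_v}S_P$ is its kernel, a free module. Since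
$$M_P=\bigotimes_{v\in C\setminus B}\big(Z_v\otimes_{\operatorname{Sym}F_v}S_P\big)\otimes_{S_P}\big(M_B\otimes_{S_B}S_P\big),$$
we get $\operatorname{pd}M_P\le\sum_{v\in B}(\ell_v-2)$. Moreover $M_P\ne0$, because $M$ is a nonzero submodule of a free module over the domain $S$ (each $Z_v\ne0$ as $\ell_v\ge2$). The ring $S_P$ is regular, so its depth is $\operatorname{ht}P$. As $P\supset K+F_B$, (D2) and Lemma 10, item 3, give
$$\operatorname{depth}M_P\ \ge\ \operatorname{ht}P-\sum_{v\in B}(\ell_v-2)\ \ge\ g_C-g_B+2|B| .\tag{5}$$
The right side is $g_C$ if $B=\emptyset$, and at least $g_C+2$ otherwise. This is the place where the hypothesis $g_B\le2|B|-2$ enters.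

**Step 2: divide by $K$.** We show that dividing by $K$ costs exactly $g_C$. Let $P\supset K$. Every prime of $S_P$ containing $K$ comes from a prime $P'$ of $S$ with $K\subset P'\subset P$, and $\operatorname{depth}M_{P'}\ge g_C$ by (5). So $\operatorname{grade}(KS_P,M_P)\ge g_C$ by (D1). As $K$ is generated by $g_C$ elements, (D3) gives
$$\operatorname{depth}(M/KM)_P=\operatorname{depth}M_P-g_C\ \ge\ 2|B|-g_B,\tag{6}$$
which is $\ge2$ if $B\ne\emptyset$. By Nakayama, $(M/KM)_P\ne0$.

**Step 3: pass to $R$.** Put $M'=M\otimes_SR=(M/KM)\otimes_{S/KS}R$, the source of $\varphi_C$. Let $Q$ be a prime of $R$ and $P\supset K$ its contraction to $S$; then $F_v\subset P$ iff $x(F_v)\subset Q$. By Lemma 10, item 2, $R$ is flat over $S/KS$, so $(S/KS)_P\to R_Q$ is a flat local homomorphism. It is faithfully flat, so $M'_Q\ne0$; and by (D4) and (6), $\operatorname{depth}M'_Q\ge2$ whenever $x(F_v)\subset Q$ for some $v\in C$.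

Let $J\subset R$ be the ideal generated by $x_C(F_C)$. It is proper, being generated by linear forms. It is nonzero: $g_{\{v\}}\le0$ excludes self-loops at $v\in C$, so $x_v$ is injective. Let $m\ge1$. A prime $Q\supset J^m$ contains $J$, hence contains $x(F_v)$ for every $v\in C$, so $\operatorname{depth}M'_Q\ge2$. Also $J^mM'\ne M'$, by Nakayama at such a $Q$. By (D1), $\operatorname{grade}(J^m,M')\ge2$ for every $m$.

**Step 4: $\varphi_C$ is an isomorphism away from $V(J)$.** This step uses the induction. Let $Q\not\supset J$ and $B=\{v\in C:x(F_v)\subset Q\}\subsetneq C$. For $v\notin B$ the map $\partial_v:F_v\otimes R_Q\to R_Q$ is a split surjection; let $Z_v^Q$ be its kernel, a free direct summand. First, $Z_v\otimes_{\operatorname{Sym}F_v}R_Q\cong Z_v^Q$: the sequence $0\to Z_v\to F_v\otimes\operatorname{Sym}F_v\to(F_v)\to0$ splits after localizing at the contraction of $Q$ to $\operatorname{Sym}F_v$, because that prime does not contain $F_v$ and so the ideal $(F_v)$ becomes the unit ideal; a split sequence stays exact under base change to $R_Q$. Since $M'=\bigotimes_{R,\,v\in C}(Z_v\otimes_{\operatorname{Sym}F_v}R)$, this gives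
$$M'_Q=\bigotimes_{v\in C\setminus B}Z_v^Q\otimes_{R_Q}(M_B\otimes_{S_B}R)_Q .$$
Next, localization commutes with finite intersections, so $(X_C)_Q$ is the intersection of the kernels of the $\partial_v$ on $(\bigotimes_CF_v)\otimes R_Q$. For $v\notin B$ write $F_v\otimes R_Q=Z_v^Q\oplus R_Qu_v$ with $\partial_vu_v=1$. Expanding the tensor product, the intersection of the kernels for $v\in C\setminus B$ is $\bigotimes_{v\in C\setminus B}Z_v^Q\otimes(\bigotimes_BF_v)$. On this module each $\partial_v$ with $v\in B$ acts as the identity of a free module tensored with $\partial_v$, and tensoring with a free module commutes with kernels and intersections. Hence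
$$(X_C)_Q=\bigotimes_{v\in C\setminus B}Z_v^Q\otimes_{R_Q}(X_B)_Q .$$
Under these identifications $(\varphi_C)_Q=\mathrm{id}\otimes(\varphi_B)_Q$. Since $|B|<|C|$ and the hypothesis passes from $C$ to $B$, this is an isomorphism by induction.

**Step 5: extend over $V(J)$.** Depth $2$ now removes the possible failure along $V(J)$. The modules $\ker\varphi_C$ and $\operatorname{coker}\varphi_C$ are finitely generated and supported in $V(J)$, so some power $J^m$ kills both. By Step 3 there is an $M'$-regular sequence $a,b\in J^m$. Since $M'\ne0$, we have $a\ne0$. As $a$ kills $\ker\varphi_C\subset M'$ and is a nonzerodivisor on $M'$, $\ker\varphi_C=0$.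

For surjectivity, let $y\in X_C$. Then $ay=\varphi_C(m_1)$ and $by=\varphi_C(m_2)$ for some $m_1,m_2\in M'$. Injectivity and $\varphi_C(bm_1)=aby=\varphi_C(am_2)$ give $bm_1=am_2$. Since $b$ is a nonzerodivisor on $M'/aM'$, we have $m_1=am_0$ for some $m_0\in M'$. So $a\,(y-\varphi_C(m_0))=0$. As $X_C$ lies in a free module over the domain $R$ and $a\ne0$, $y=\varphi_C(m_0)$. $\blacksquare$

## 10. Necklaces

We prove Theorem 2. Side $i$ of $\Gamma_N$ joins $v_i$ to $v_{i+1}$, indices modulo $N$. All vertices have valence at least $4$, so $V=\{v_1,\dots,v_N\}$.

**Step 1: the class exists.** We check the hypotheses of Proposition 9 for $C=V$. $\Gamma_N$ has $3(N-2)+4=3N-2$ edges, so $b_1(\Gamma_N)=3N-2-N+1=2N-1$. For nonempty $D\subsetneq V$, each component of $\Gamma_N[D]$ is a path of $s$ consecutive vertices with multiplicities at most $3$, so its $b_1$ is at most $2(s-1)$. Thus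
$$g_D\le2|D|-2\quad(\emptyset\ne D\subsetneq V),\qquad g_V=2N-1 .\tag{7}$$
Proposition 9 gives a nonzero element of $X_V$ of weight $2N-1$, that is, $0\ne T\in H_N(B_{2N-1}(\Gamma_N))$. Here the decomposition in its proof is visible without matroids: $S$ takes one edge from each of the sides $1,\dots,N-1$; $S'$ takes one from each of the sides $1,\dots,N-2,N$; $F$ takes one from every side, with $\tau(v_i)$ on side $i$.

**Step 2: reduce to a vanishing statement.** Let $G\subset\Gamma_N$ be an embedded disjoint union of connected graphs, each with at most $N-1$ essential vertices. As in Section 1, the part in $H_N(B_{2N-1}(\Gamma_N))$ of the submodule generated by the arising classes is spanned by products $p\cdot y$ with $y$ in the image of some $H_N(B_k(G))$, $k\le2N-1$. So it suffices to show that $H_N(B_k(G))=0$ for $k\le2N-1$. Since $B_k(G\sqcup\mathrm{pt})=B_k(G)\sqcup B_{k-1}(G)$, we may assume that $G$ has no isolated points.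

**Step 3: remove the circles.** Write $G=G'\sqcup(p\text{ circles})$, where $G'$ has no circle components, and let $m$ be the number of essential vertices of $G'$; these are essential vertices of $\Gamma_N$. As $\Gamma_N$ has no self-loops, each circle contains at least $2$ essential vertices of $\Gamma_N$, by the argument of Section 6. By disjointness $m+2p\le N$. By Fact 3 the homology of $B(G')$ lies in degrees $\le m$, and each circle contributes free homology in degrees $\le1$. So by Künneth, $H_N(B(G))\ne0$ forces $m+p\ge N$, hence $p=0$ and $m=N$.

**Step 4: apply the criterion.** Now $G=G'$, and its essential vertices are exactly those of $\Gamma_N$. An edge of $G'$ joining essential vertices has no essential vertex of $\Gamma_N$ in its interior, so it is an edge of $\Gamma_N$. Thus $G'[D]$ is a subgraph of $\Gamma_N[D]$, and by (7) $b_1(G'[D])\le2|D|-2$ for nonempty $D\subsetneq V$. It remains to treat $D=V$. Let $D_j$ be the nonempty sets of essential vertices of the components of $G'$. Each has at most $N-1$ elements, so $D_j\subsetneq V$, and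
$$b_1(G'[V])=\sum_jb_1(G'[D_j])\le\sum_j(2|D_j|-2)\le2N-2 .$$
So $G'$ satisfies condition 7.2, and Theorem 7 gives $H_N(B_k(G'))=0$ for $k\le2N-1$. This proves Theorem 2. $\blacksquare$

For $N=2$ the class $T$ is $\pm$ the theta class, as Section 4 showed. The classes $T$ on the necklaces thus extend the theta class to an infinite family of planar classes, and by Theorem 2 the class on $\Gamma_N$ is never in the submodule generated by classes from disjoint unions of connected graphs with fewer than $N$ essential vertices each.
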